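\title{Oriented trees that do not bound the dichromatic number}

\begin{abstract}
An oriented forest $H$ is $\vec\chi$-bounding if the dichromatic number of an
oriented graph with no induced copy of $H$ is bounded by a function of its
clique number. Aboulker, Charbit and Naserasr conjectured that every oriented
forest is $\vec\chi$-bounding. We disprove this with an explicit oriented tree on
$12$ vertices. A tree on $20$ vertices fails already for triangle-free oriented
graphs, and for every $g\ge4$ an explicit tree fails for triangle-free oriented
graphs with no directed cycle shorter than $g$. The examples are shift digraphs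
on increasing tuples with added back arcs, and the only external tool is Ramsey's
theorem for hypergraphs. We also determine exactly which oriented forests are
induced subdigraphs of these examples.
\end{abstract}

\section{The conjecture and the trees $F_b$}\label{sec:intro}

Digraphs in this paper are finite, without loops or parallel arcs. An
\emph{oriented graph} is a digraph with no directed cycle of length two, that
is, an orientation of a simple graph; an \emph{oriented forest} (\emph{tree}) is
an orientation of a forest (tree). A digraph $H$ is an \emph{induced subdigraph}
of $D$ if there is an injective map $\varphi\colon V(H)\to V(D)$ such that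
$u\to v$ in $H$ if and only if $\varphi(u)\to\varphi(v)$ in $D$; otherwise $D$ is
\emph{$H$-free}. We write $\omega(D)$ for the size of a largest clique in the
graph underlying $D$, and call $D$ \emph{triangle-free} if $\omega(D)\le2$.

A \emph{dicoloring} of $D$ is a partition of $V(D)$ into classes (colors) each
of which induces an acyclic digraph, and the \emph{dichromatic number}
$\vec\chi(D)$ is the least number of colors in a dicoloring. If every edge of a
graph $G$ is replaced by a directed $2$-cycle, acyclic sets are exactly the
independent sets of $G$, so $\vec\chi$ extends the chromatic number $\chi$. A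
class $\mathcal D$ of digraphs is \emph{$\vec\chi$-bounded} if there is a
function $f$ with $\vec\chi(D)\le f(\omega(D))$ for all $D\in\mathcal D$, and a
digraph $H$ is \emph{$\vec\chi$-bounding} if the class of $H$-free oriented
graphs is $\vec\chi$-bounded. The following conjecture is posed in this form in
\cite{CMPRS}.

\begin{quote}
\textbf{Conjecture} (Aboulker, Charbit, Naserasr)\textbf{.} Every oriented
forest is $\vec\chi$-bounding.
\end{quote}

We shall use Ramsey's theorem in the following form: \emph{for all positive
integers $r,k,n$ there is $N_0$ such that, for every $N\ge N_0$ and every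
coloring of the $r$-element subsets of $[N]=\{1,\dots,N\}$ with $k$ colors, there
is an $n$-element subset of $[N]$ all of whose $r$-element subsets have the same
color.} Three small observations explain the shape of the conjecture.

\emph{The clique number cannot be left out.} Let $T_1$ be a single vertex and let
$T_{k+1}$ consist of three copies $A,B,C$ of $T_k$ with all arcs from $A$ to $B$,
from $B$ to $C$ and from $C$ to $A$. Then $\vec\chi(T_k)\ge k$: by induction, in
a dicoloring of $T_{k+1}$ with $k$ colors each copy would use all $k$ colors, and
one vertex of color $1$ from each copy gives a monochromatic directed triangle.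
The $T_k$ are tournaments, hence $H$-free whenever $H$ has two non-adjacent
vertices.

\emph{Out-stars are $\vec\chi$-bounding.} Let $H$ consist of a vertex with arcs
to $k$ leaves, and let $D$ be $H$-free with $\omega(D)=\omega$. An
out-neighborhood in $D$ contains no independent set of size $k$ and no clique of
size $\omega$, so by Ramsey's theorem for $r=2$ all out-degrees are below some
$R=R(k,\omega)$. Color the vertices one at a time with $R$ colors, giving each
vertex a color not yet used on its out-neighbors. The last-colored vertex of a
directed cycle then differs in color from its successor, so $\vec\chi(D)\le R$.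

\emph{The statement with $\chi$ in place of $\vec\chi$ is false.} Let $S_N$ have
as vertices the pairs $(i,j)$ with $1\le i<j\le N$ and as arcs
$(i,j)\to(j,k)$. It is triangle-free: if $(i,j)$ has the smallest first entry in
a clique, the other members have first entry $j$, and two pairs with the same
first entry are not adjacent. Its chromatic number is unbounded, since Ramsey's
theorem gives $i<j<k$ with $(i,j)$ and $(j,k)$ of the same color. And it has no
induced path $x\to a\leftarrow c\to y$, because in
\[
(*,m)\to(m,*)\leftarrow(*,m)\to(m,*)
\]
the entry $m$ is carried from one end to the other and forces $x\to y$. But first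
entries increase along arcs, so $S_N$ is acyclic and $\vec\chi(S_N)\le1$.

Thus the dichromatic number does not see this obstruction, and one may well guess
that the conjecture holds. We show that the obstruction survives: one can add
arcs to a shift digraph that close many directed cycles and keep enough rigidity
to exclude a fixed, larger tree.

Let $b\ge2$. An \emph{out-caterpillar with root $v_1$} has vertices
$v_1,\dots,v_b$ and $v'_2,\dots,v'_{b-1}$ and arcs
\[
v_i\to v_{i+1}\quad(1\le i\le b-1),\qquad v_i\to v'_{i+1}\quad(1\le i\le b-2).
\]
It has $2b-2$ vertices; for $b=2$ it is the single arc $v_1\to v_2$. An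
\emph{in-caterpillar} is obtained by reversing all arcs. The oriented tree $F_b$
consists of two vertices $c,y$ and, for $i=1,2$, an out-caterpillar with root
$p_i$, an in-caterpillar with root $q_i$ and a vertex $q'_i$, all disjoint,
together with the arcs
\[
c\to p_1,\quad c\to p_2,\quad c\to y,\qquad q_i\to p_i,\quad q'_i\to p_i\quad(i=1,2).
\]
It has $2+2(4b-3)=8b-4$ vertices, so $F_2$ has $12$ and $F_3$ has $20$; see
Figure~\ref{fig:F}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,>=stealth,
  s/.style={circle,draw,fill=black,inner sep=1.5pt},
  h/.style={circle,draw,fill=white,inner sep=1.5pt}]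
\node[s,label=above:$c$] (c) at (0,0) {};
\node[s,label=below:$y$] (y) at (0,-1) {};
\node[s,label=left:$p_1$] (p) at (-2,0) {};   \node[s,label=right:$p_2$] (P) at (2,0) {};
\node[s,label=right:$q_1$] (q) at (-2,1) {};  \node[s,label=left:$q_2$] (Q) at (2,1) {};
\node[s,label=left:$q_1'$] (r) at (-3,1) {};  \node[s,label=right:$q_2'$] (R) at (3,1) {};
\node[s] (a) at (-2,2) {};  \node[s] (A) at (2,2) {};
\node[h] (d) at (-2,3) {};  \node[h] (D) at (2,3) {};
\node[h] (e) at (-3,2) {};  \node[h] (E) at (3,2) {};
\node[s] (u) at (-2,-1) {}; \node[s] (U) at (2,-1) {};
\node[h] (v) at (-2,-2) {}; \node[h] (V) at (2,-2) {};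
\node[h] (w) at (-3,-1) {}; \node[h] (W) at (3,-1) {};
\draw[->] (c) edge (y) edge (p) edge (P);
\draw[->] (d) edge (a) (a) edge (q) (e) edge (q) (q) edge (p) (r) edge (p)
          (p) edge (u) (p) edge (w) (u) edge (v);
\draw[->] (D) edge (A) (A) edge (Q) (E) edge (Q) (Q) edge (P) (R) edge (P)
          (P) edge (U) (P) edge (W) (U) edge (V);
\end{tikzpicture}
\caption{The oriented tree $F_3$ on $20$ vertices. Deleting the eight hollow
vertices leaves the tree $F_2$ on $12$ vertices. Neither is $\vec\chi$-bounding.}
\label{fig:F}
\end{figure}

\begin{theorem}\label{thm:main}
The conjecture is false: for no $b\ge2$ is $F_b$ $\vec\chi$-bounding, and the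
same holds for every oriented forest that contains some $F_b$ as an induced
subdigraph. Moreover, for every $g\ge4$, the $F_{g-1}$-free triangle-free
oriented graphs with no directed cycle shorter than $g$ have unbounded
dichromatic number. In particular, $F_3$ fails already for $\omega=2$.
\end{theorem}

The value $\omega=2$ is best possible, since $\omega\le1$ means that there are no
arcs and forces $\vec\chi\le1$. Deleting $v_b$ and $v'_{b-1}$ from each
caterpillar shows that $F_{b-1}$ is an induced subdigraph of $F_b$ for $b\ge3$.
So $F_2$ alone disproves the conjecture; the larger trees are the price for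
excluding triangles and short directed cycles.

Section~\ref{sec:D} constructs the digraphs $D^b_N$ behind
Theorem~\ref{thm:main}. That $D^b_N$ is $F_b$-free is shown for $b=2$ in
Section~\ref{sec:two} and for all $b$ in Section~\ref{sec:general}.
Section~\ref{sec:levels} characterizes the oriented forests that do occur in
$D^b_N$, which gives a necessary condition for being $\vec\chi$-bounding.

\section{Shift digraphs with back arcs}\label{sec:D}

To make $\vec\chi(S_N)$ large we need directed cycles in the configurations
that Ramsey's theorem produces. Adding the reverse of each arc would do this but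
creates $2$-cycles. The remedy is to use longer tuples: shifting by one entry
gives a forward arc, and only after $b\ge2$ such shifts does an arc lead back.

Fix $b\ge2$. The vertices of $D^b_N$ are the increasing tuples
$x=(x_1<\dots<x_{b+1})$ with entries in $[N]$. For $1\le d\le b$, we say that
$y$ is a \emph{$d$-shift} of $x$ if $y_j=x_{j+d}$ for $1\le j\le b+1-d$. The
arcs of $D^b_N$ are
\begin{itemize}
\item the \emph{short arcs} $x\to y$, where $y$ is a $1$-shift of $x$;
\item the \emph{long arcs} $y\to x$, where $y$ is a $b$-shift of $x$, that is,
$y_1=x_{b+1}$.
\end{itemize}
For $b=2$ the vertices are triples, with $(i,j,k)\to(j,k,l)$ and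
$(k,l,m)\to(i,j,k)$. First entries increase along short arcs and decrease along
long arcs.

\begin{theorem}\label{thm:D}
For every $b\ge2$ and every $N$:
\begin{itemize}
\item[(i)] $D^b_N$ is an oriented graph; $\omega(D^2_N)\le3$, and
$\omega(D^b_N)\le2$ if $b\ge3$;
\item[(ii)] $\vec\chi(D^b_N)\to\infty$ as $N\to\infty$;
\item[(iii)] $D^b_N$ is $F_b$-free;
\item[(iv)] every directed cycle of $D^b_N$ has length at least $b+1$.
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:D}]
Let $H$ be an oriented forest containing $F_b$ as an induced subdigraph; $H=F_b$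
is allowed. By (iii), every $D^b_N$ is $H$-free. If $H$ were $\vec\chi$-bounding
with function $f$, then (i) would give
$\vec\chi(D^b_N)\le\max(f(1),f(2),f(3))$ for all $N\ge b+1$, contrary to (ii).
For the second statement, take $b=g-1\ge3$ and use (i)--(iv).
\end{proof}

We now prove (i), (ii) and (iv), which need only the order of the entries.

\begin{proof}[Proof of Theorem~\ref{thm:D}(i)]
If $y$ is a shift of $x$, then $y_1>x_1$. Hence no vertex is a shift of itself
and no two vertices are shifts of each other. Also, $y$ is not both a $1$-shift
and a $b$-shift of $x$, since this would give $x_2=y_1=x_{b+1}$, impossible for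
$b\ge2$. So any two vertices are joined by at most one arc, and that arc is short
or long but not both.

Let $K$ be a clique. Adjacent vertices have different first entries; let $x\in K$
have the smallest one. Every other member of $K$ is a $1$-shift or a $b$-shift of
$x$, so its first entry is $x_2$ or $x_{b+1}$. Hence $|K|\le3$. Suppose
$K=\{x,y,z\}$ with $y_1=x_2$ and $z_1=x_{b+1}$. As $x_2\ne x_{b+1}$, the vertex
$y$ is a $1$-shift of $x$, so $z_1=x_{b+1}=y_b$. As $z_1>y_1$, the vertex $z$ is
a $1$-shift or $b$-shift of $y$, so $z_1\in\{y_2,y_{b+1}\}$. Since
$y_b\ne y_{b+1}$, we get $y_b=y_2$, that is, $b=2$.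
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}(ii)]
Fix $k$. The vertices of $D^b_N$ are the $(b+1)$-element subsets of $[N]$. By
Ramsey's theorem with $r=b+1$ and $n=2b+1$, for all large $N$ every coloring of
the vertices with $k$ colors admits $y_1<\dots<y_{2b+1}$ all of whose
$(b+1)$-element subsets have the same color. Put $w_i=(y_i,\dots,y_{i+b})$ for
$1\le i\le b+1$. Then $w_1\to w_2\to\dots\to w_{b+1}$ by short arcs, and
$w_{b+1}\to w_1$ is a long arc, because the first entry of $w_{b+1}$ and the last
entry of $w_1$ both equal $y_{b+1}$. This is a monochromatic directed cycle, so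
$\vec\chi(D^b_N)>k$.
\end{proof}

For $b=2$ this cycle is a triangle such as
$(1,2,3)\to(2,3,4)\to(3,4,5)\to(1,2,3)$, and in general it has length $b+1$, so
(iv) is sharp for $N\ge2b+1$. The point to control in (iv) is that a cycle may
use several long arcs. They do not help: a long arc only moves entries down, and
a short arc gains just one position.

\begin{proof}[Proof of Theorem~\ref{thm:D}(iv)]
First entries increase along short arcs, so a directed cycle contains a long arc
$z\to w$, with $z_1=w_{b+1}$. The rest of the cycle is a directed path $Q$ from
$w$ to $z$. Suppose that $Q$ has fewer than $b$ short arcs. We claim that if $v$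
is a vertex of $Q$ reached from $w$ after exactly $r$ short arcs and any number
of long arcs, then
\[
v_j\le w_{j+r}\qquad\text{for }1\le j\le b+1-r .
\]
This holds for $v=w$, $r=0$. If it holds for $v$ and the next arc $v\to v'$ is
short, then $v'_j=v_{j+1}\le w_{j+1+r}$ for $1\le j\le b-r$, which is the claim
for $v'$ and $r+1$. If $v\to v'$ is long, then
$v'_j\le v'_{b+1}=v_1\le v_j\le w_{j+r}$ for $1\le j\le b+1-r$. At $v=z$ we have
$r\le b-1$, so $z_1\le w_{1+r}\le w_b<w_{b+1}=z_1$, a contradiction. Hence the
cycle has at least $b$ short arcs and a long arc.
\end{proof}

\section{Triples avoid the tree $F_2$}\label{sec:two}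

It remains to prove (iii). A \emph{path} in an oriented tree means a path in the
underlying tree, with arcs in either direction. Suppose that an oriented tree $F$
is an induced subdigraph of $D^b_N$. Each arc of $F$ inherits the label short or
long, written $\xrightarrow{\mathrm s}$ or $\xrightarrow{\ell}$. The ends of a
path of $F$ with at least two arcs are distinct and non-adjacent in $F$, hence
non-adjacent in $D^b_N$. So a labeled path whose ends are always adjacent in
$D^b_N$ cannot occur in $F$; we call it \emph{forbidden}. In $S_N$ there was one
kind of arc, and one forbidden path was already an excluded tree. Here the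
difficulty is that the tree does not choose its labels: we need a tree in which
\emph{every} labeling contains a forbidden path.

Let $b=2$. A long arc requires only one coincidence, namely that the first entry
of one triple be the last entry of another. So we follow a single entry $m$. A
short arc $u\to v$ identifies the second and third entries of $u$ with the first
and second entries of $v$; a long arc $u\to v$ identifies the first entry of $u$
with the third entry of $v$. This gives four forbidden paths:
\[
\begin{array}{ll}
(\mathrm S)& (*,*,m)\xrightarrow{\mathrm s}(*,m,*)\xrightarrow{\mathrm s}(m,*,*)\\[2pt]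
(\mathrm L)& (m,*,*)\xrightarrow{\ell}(*,*,m)\xleftarrow{\ell}(m,*,*)\xrightarrow{\ell}(*,*,m)\\[2pt]
(\mathrm O)& (m,*,*)\xleftarrow{\mathrm s}(*,m,*)\xrightarrow{\mathrm s}(m,*,*)\xrightarrow{\ell}(*,*,m)\\[2pt]
(\mathrm I)& (*,*,m)\xrightarrow{\mathrm s}(*,m,*)\xleftarrow{\mathrm s}(*,*,m)\xleftarrow{\ell}(m,*,*)
\end{array}
\]
In each row one end begins with $m$ and the other finishes with $m$, so the ends
are joined by a long arc.

The paths (S) and (O) together force a long arc. Consider a path
$v'\leftarrow u\to v\to w$ in $F$ and suppose that $u\to v'$ and $u\to v$ are
both short. If $v\to w$ is short, then $u\to v\to w$ is (S); if it is long, the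
whole path is (O). So one of the two arcs leaving $u$ is long. The vertex $v'$ is
needed: $(2,4,5)\xrightarrow{\mathrm s}(4,5,6)\xrightarrow{\ell}(1,3,4)$ is an
induced path. In the same way, in a path $q'\to p\leftarrow q\leftarrow w$ with
$q'\to p$ and $q\to p$ both short, a short arc $w\to q$ makes $w\to q\to p$ an
instance of (S), and a long one makes the whole path an instance of (I). So one
of the two arcs entering $p$ is long.

The tree $F_2$ uses these two devices to force (L), that is,
$a\xrightarrow{\ell}p\xleftarrow{\ell}c\xrightarrow{\ell}d$. We need two long
arcs leaving $c$, and a device yields only one long arc out of two. So $c$ gets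
three out-neighbors $p_1,p_2,y$. Any two of them include some $p_i$, and $p_i$ has
an out-neighbor, so the first device shows that no two of the three arcs leaving
$c$ are short. We cannot tell which arcs are long, but one of them ends in $p_1$
or $p_2$; therefore both $p_i$ carry the second device, $q_i'\to p_i\leftarrow
q_i\leftarrow w$, and $y$ needs nothing. We record the last step for all $b$.

\begin{lemma}\label{lem:assembly}
Let $b\ge2$ and let the arcs of $F_b$ be labeled short or long so that
\begin{itemize}
\item[(a)] at most one of $c\to p_1$, $c\to p_2$, $c\to y$ is short, and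
\item[(b)] for $i=1,2$, at most one of $q_i\to p_i$, $q'_i\to p_i$ is short.
\end{itemize}
Then $F_b$ contains a path $a\to p\leftarrow c\to d$ with all three arcs long.
\end{lemma}

\begin{proof}
By (a), two arcs leaving $c$ are long, and one of them ends in $\{p_1,p_2\}$.
Call them $c\to p_i$ and $c\to d$, with $d\ne p_i$. By (b) there is
$a\in\{q_i,q'_i\}$ with $a\to p_i$ long. Take $p=p_i$.
\end{proof}

In an induced copy of $F_2$ in $D^2_N$ the two devices give (a) and (b), and the
lemma produces the forbidden path (L). Hence $D^2_N$ is $F_2$-free, and the
conjecture is disproved.

\section{Caterpillars propagate short arcs}\label{sec:general}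

For general $b$, three of the four forbidden paths are unchanged, while (S) gets
longer: an entry needs $b$ short arcs to travel from the last position to the
first.

\begin{lemma}\label{lem:paths}
Let $b\ge2$ and let $F$ be an oriented tree that is an induced subdigraph of
$D^b_N$. Then $F$ contains none of the following labeled paths:
\[
\begin{array}{ll@{\qquad}ll}
(\mathrm S)& u_0\xrightarrow{\mathrm s}u_1\xrightarrow{\mathrm s}\cdots\xrightarrow{\mathrm s}u_b, &
(\mathrm L)& a\xrightarrow{\ell}p\xleftarrow{\ell}c\xrightarrow{\ell}d,\\[2pt]
(\mathrm O)& v'\xleftarrow{\mathrm s}u\xrightarrow{\mathrm s}v\xrightarrow{\ell}w, &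
(\mathrm I)& q'\xrightarrow{\mathrm s}p\xleftarrow{\mathrm s}q\xleftarrow{\ell}w.
\end{array}
\]
\end{lemma}

\begin{proof}
Each path has at least two arcs, so it suffices to show that its ends are
adjacent in $D^b_N$. In (S), the entry in position $b+1-i$ of $u_i$ equals the
entry in position $b-i$ of $u_{i+1}$ for $0\le i\le b-1$, so the last entry of
$u_0$ is the first entry of $u_b$ and $u_b\to u_0$. In (L),
$a_1=p_{b+1}=c_1=d_{b+1}$, so $a\to d$. In (O), $v'_1=u_2=v_1=w_{b+1}$, so
$v'\to w$. In (I), $w_1=q_{b+1}=p_b=q'_{b+1}$, so $w\to q'$.
\end{proof}

For $b\ge3$ the device of Section~\ref{sec:two} stops too early: if $u\to v'$ and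
$u\to v$ are short, then (O) makes $v\to w$ short, but two short arcs are no
contradiction. To continue we apply (O) one step further along, and for this $v$
must itself have two short out-arcs. This is the purpose of the leaves $v'_i$ of
a caterpillar.

\begin{lemma}\label{lem:cat}
Let $F$ be an oriented tree with arcs labeled short or long.
\begin{itemize}
\item[(a)] Suppose that $F$ contains neither $(\mathrm S)$ nor $(\mathrm O)$. Let
$v_1\ne v'_1$ be out-neighbors of a vertex $v_0$, where $v_1$ is the root of an
out-caterpillar in $F$ avoiding $v_0$ and $v_1'$. Then $v_0\to v_1$ and
$v_0\to v'_1$ are not both short.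
\item[(b)] Suppose that $F$ contains neither $(\mathrm S)$ nor $(\mathrm I)$. Let
$v_1\ne v'_1$ be in-neighbors of a vertex $v_0$, where $v_1$ is the root of an
in-caterpillar in $F$ avoiding $v_0$ and $v_1'$. Then $v_1\to v_0$ and
$v'_1\to v_0$ are not both short.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Name the caterpillar vertices as in Section~\ref{sec:intro}, and suppose that
both arcs are short. Let $1\le i\le b-1$ and suppose that $v_{i-1}\to v_i$ and
$v_{i-1}\to v'_i$ are short. If $w$ is an out-neighbor of $v_i$ in the
caterpillar, then $v'_i\leftarrow v_{i-1}\to v_i\to w$ is a path of $F$, and since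
it is not (O), the arc $v_i\to w$ is short. So $v_i\to v_{i+1}$ is short, and so is
$v_i\to v'_{i+1}$ if $i\le b-2$. By induction on $i$, all $b$ arcs of
$v_0\to v_1\to\dots\to v_b$ are short. This is (S), a contradiction.

(b) Reverse all arcs of $F$ and keep the labels. This turns (S) into (S), (I) into
(O) and in-caterpillars into out-caterpillars, so (b) follows from (a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}(iii)]
Suppose that $F_b$ is an induced subdigraph of $D^b_N$, with the inherited labels.
By Lemma~\ref{lem:paths} it contains none of (S), (L), (O), (I). Any two of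
$p_1,p_2,y$ include some $p_i$, which is the root of an out-caterpillar avoiding
$c$ and the other vertex. So Lemma~\ref{lem:cat}(a) with $v_0=c$ gives condition
(a) of Lemma~\ref{lem:assembly}. Lemma~\ref{lem:cat}(b) with $v_0=p_i$,
$v_1=q_i$, $v'_1=q'_i$ gives condition (b). By Lemma~\ref{lem:assembly}, $F_b$
contains (L), a contradiction.
\end{proof}

This completes the proofs of Theorems~\ref{thm:D} and~\ref{thm:main}.

\section{The forests that occur in $D^b_N$}\label{sec:levels}

The four paths of Lemma~\ref{lem:paths} are instances of one mechanism, and
that mechanism accounts for all forced adjacencies. Think of a tuple as a window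
of $b+1$ consecutive positions on a line. A short arc moves the window one step
to the right, a long arc moves it $b$ steps to the left, and adjacent tuples
agree where their windows overlap. An entry is carried along a path as long as
its position stays inside all the windows.

Let $T$ be an oriented tree and $b\ge2$. A \emph{$b$-labeling} of $T$ calls each
arc short or long. Since $T$ is a tree, there is a function
$t\colon V(T)\to\mathbb Z$, unique up to an additive constant, with
$t(v)-t(u)=1$ for each short arc $u\to v$ and $t(v)-t(u)=-b$ for each long arc
$u\to v$. We call $t(v)$ the \emph{level} of $v$ and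
\[
I(v)=\{t(v)+1,\dots,t(v)+b+1\}
\]
its \emph{window}. A path $P$ of $T$ is \emph{bad} if it has at least two arcs and
its ends $x,y$ satisfy $t(x)=\min_Pt$, $t(y)=\max_Pt$ and $t(y)-t(x)\in\{1,b\}$.
The labeling is \emph{good} if there is no bad path. Read from left to right, the
paths (S), (L), (O), (I) have levels $0,1,\dots,b$; $\ b,0,b,0$; $\ b,b-1,b,0$;
and $0,1,0,b$. All four are bad. The all-short path $x\to a\leftarrow c\to y$,
with levels $0,1,0,1$, is bad with level difference $1$. Both directions of the
next proof rest on the following equivalence: if $0\le t(y)-t(x)\le b$, then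
$I(x)\cap I(y)=\{t(y)+1,\dots,t(x)+b+1\}$ is non-empty, and for every vertex $w$
\begin{equation}\label{eq:window}
I(w)\supseteq I(x)\cap I(y)\iff t(x)\le t(w)\le t(y).
\end{equation}
Indeed, the inclusion says that $t(w)+1\le t(y)+1$ and $t(w)+b+1\ge t(x)+b+1$.

\begin{theorem}\label{thm:char}
Let $b\ge2$. An oriented forest $H$ is an induced subdigraph of $D^b_N$ for some
$N$ if and only if every component of $H$ has a good $b$-labeling. Consequently,
if $H$ is $\vec\chi$-bounding, then every component of $H$ has a good
$b$-labeling for every $b\ge2$.
\end{theorem}

\begin{proof}
\emph{Only if.} Let $T$ be a component of an induced copy of $H$ in $D^b_N$, with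
the inherited labels and levels $t$. View a vertex $v=(v_1,\dots,v_{b+1})$ of $T$
as the function $X_v$ on $I(v)$ with $X_v(t(v)+j)=v_j$. For vertices $u,v$ of $T$
with $d=t(v)-t(u)\in\{1,b\}$, the positions in $I(u)\cap I(v)$ are
$t(v)+j=t(u)+j+d$ with $1\le j\le b+1-d$. Hence
\begin{equation}\label{eq:agree}
X_u=X_v\text{ on }I(u)\cap I(v)\iff v\text{ is a $d$-shift of }u .
\end{equation}
If $u\to v$ is a short arc, then $t(v)-t(u)=1$ and $v$ is a $1$-shift of $u$; if
$v\to u$ is a long arc, then $t(v)-t(u)=b$ and $v$ is a $b$-shift of $u$. So the
functions of adjacent vertices of $T$ agree on the intersection of their windows.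

Suppose that $P$ is a bad path with ends $x,y$ and $d=t(y)-t(x)\in\{1,b\}$. By
\eqref{eq:window}, every window along $P$ contains $I(x)\cap I(y)$. Consecutive
functions along $P$ agree on this set, so $X_x$ and $X_y$ do. By
\eqref{eq:agree}, $y$ is a $d$-shift of $x$, so $x$ and $y$ are adjacent in
$D^b_N$. But they are at distance at least two in the induced tree $T$, a
contradiction. So the labeling is good.

\emph{If.} It suffices to embed one tree. Indeed, adding a constant to all entries
preserves shifts, so the components can be realized on disjoint sets of integers;
tuples of different components then share no entry, so they are distinct and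
non-adjacent, because a tuple always shares an entry with its shifts.

Let $T$ have a good $b$-labeling with levels $t$. We must choose entries so that
the arcs of $T$ are present and nothing else is, so we make two entries equal only
when the arcs force it. For $p\in\mathbb Z$, the \emph{$p$-classes} are the
components of the subforest of $T$ induced by $\{v:p\in I(v)\}$. Assign distinct
positive integers to all pairs $(p,C)$ with $C$ a $p$-class, so that pairs with
smaller $p$ receive smaller integers, and let $N$ be the largest integer used.
For $v\in V(T)$, let $x^v$ be the tuple whose $j$-th entry is the integer of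
$(p,C)$, where $p=t(v)+j$ and $C$ is the $p$-class containing $v$. This tuple is
increasing, so it is a vertex of $D^b_N$.

\emph{Arcs are preserved.} Let $u,v$ be adjacent in $T$, named so that
$d=t(v)-t(u)>0$; then $d\in\{1,b\}$. For $1\le j\le b+1-d$, the position
$p=t(v)+j=t(u)+j+d$ lies in both windows, and $u,v$ are in the same $p$-class
because they are adjacent. So $x^v_j=x^u_{j+d}$, and $x^v$ is a $d$-shift of
$x^u$. If $d=1$, the arc of $T$ is short, since a long arc changes the level by
$b\ne1$; so it is $u\to v$, and $x^u\to x^v$. If $d=b$, the arc is long for the
same reason; so it is $v\to u$, and $x^v\to x^u$.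

\emph{Nothing else is created.} Let $u\ne v$ and suppose that
$x^v_j=x^u_{j+d}$ for $1\le j\le b+1-d$, where $d\in\{0,1,b\}$; here $d=0$ means
$x^u=x^v$, and $d\in\{1,b\}$ covers adjacency of $x^u$ and $x^v$ after a possible
exchange of names. Equal entries come from the same pair $(p,C)$. Hence
$t(v)=t(u)+d$, and $u,v$ lie in the same $p$-class for every $p\in I(u)\cap I(v)$.
A class is a subtree, so it contains the path $P$ from $u$ to $v$ in $T$. Thus
$I(w)\supseteq I(u)\cap I(v)$ for all $w$ on $P$, and \eqref{eq:window} gives
$t(u)\le t(w)\le t(v)$. If $d=0$, the level is constant on $P$, which is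
impossible because adjacent vertices have different levels; so $v\mapsto x^v$ is
injective. If $d\in\{1,b\}$, then $P$ would be bad if it had two or more arcs.
This is where goodness is used: $P$ is a single arc, and $u,v$ are adjacent in
$T$. Since arcs are preserved and $D^b_N$ has no $2$-cycles, $v\mapsto x^v$ embeds
$T$ as an induced subdigraph.

\emph{Consequence.} If some component of $H$ has no good $b$-labeling, then all
$D^b_N$ are $H$-free, while $\omega(D^b_N)\le3$ and $\vec\chi(D^b_N)$ is unbounded
by Theorem~\ref{thm:D}(i),(ii). So $H$ is not $\vec\chi$-bounding.
\end{proof}

In these terms, Theorem~\ref{thm:D}(iii) says that $F_b$ has no good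
$b$-labeling.

\begin{remark}
Label all arcs of $T$ long. Level differences are then multiples of $b$, so the
levels on a bad path alternate between $t(x)$ and $t(x)+b$. Such a path has an odd
number of arcs, at least three, and its first three arcs form (L). Hence every
oriented tree with no path $a\to p\leftarrow c\to d$ occurs in $D^b_N$ for large
$N$, and a tree excluded by the construction must contain such a path. The path
$a\to p\leftarrow c\to d$ itself has the labeling short, long, short, with levels
$0,\,1,\,b+1,\,b+2$; its subpaths with at least two arcs have level differences
$b+1$, $b+1$, $b+2$, so the labeling is good. Thus all orientations of the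
four-vertex path $P_4$, the case named in the title of \cite{CMPRS}, occur in
$D^b_N$, and the construction gives no obstruction for them.
\end{remark}

We do not claim that the necessary condition in Theorem~\ref{thm:char} is
sufficient for an oriented forest to be $\vec\chi$-bounding.

\begin{thebibliography}{9}
\bibitem{CMPRS}
Linda Cook, Tom\'a\v{s} Masa\v{r}\'ik, Marcin Pilipczuk, Amadeus Reinald,
U\'everton S. Souza,
\emph{Proving a directed analogue of the Gy\'arf\'as-Sumner conjecture for
orientations of $P_4$},
arXiv:2209.06171 (2022).
\end{thebibliography}
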